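\title{Geodesic disks need not maximize the lowest Robin eigenvalue at fixed perimeter in the hyperbolic plane}

\begin{abstract}
We consider the lowest eigenvalue of the Robin Laplacian with negative boundary parameter $\alpha$ on bounded smooth simply connected domains of the hyperbolic plane, and ask whether the geodesic disk maximizes it among domains of given perimeter. The answer is no: for every $\alpha\in(-\frac23,0)$ and every sufficiently large disk there are star-shaped domains arbitrarily close to the disk, with the same perimeter and a larger eigenvalue. The proof bounds the eigenvalue from below by means of a positive solution of $\Delta v=kv$ and reduces the question to the sign of explicit numbers $\tau_n$. We also study these signs: for $\alpha\le-\frac23$ every disk is a local maximizer to second order, and as $\alpha\to0^-$ the disk of perimeter $L$ loses this property at $|\alpha|L\approx6\pi$.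
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb H^2$ be the hyperbolic plane, the complete simply connected surface of curvature $-1$, with area element $dV$ and arc length $d\sigma$. For a bounded smooth domain $\Omega\subset\mathbb H^2$ and $\alpha\in\mathbb R$, the Robin Laplacian is the self-adjoint operator in $L^2(\Omega)$ associated with the closed, lower semibounded quadratic form
\[
u\mapsto\int_\Omega|\nabla u|^2\,dV+\alpha\int_{\partial\Omega}|u|^2\,d\sigma,\qquad u\in H^1(\Omega).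
\]
It acts as $-\Delta$, with $\Delta$ the Laplace--Beltrami operator, under the boundary condition $\partial_\nu u+\alpha u=0$, where $\nu$ is the outward unit normal. Its spectrum is discrete. The lowest eigenvalue $\lambda_1^\alpha(\Omega)$ is the minimum of the form over functions of unit $L^2$ norm; it is simple, and its eigenfunction, the \emph{ground state}, can be chosen positive in $\Omega$. We write $|\Omega|$ for area, $|\partial\Omega|$ for perimeter and $B_R$ for a geodesic disk of radius $R$, so that $|\partial B_R|=2\pi\sinh R$ and $|B_R|=2\pi(\cosh R-1)$. The following question comes from \cite{CKL}.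

\medskip
\noindent\textbf{Question.} \emph{Is $\lambda_1^\alpha(\Omega)\le\lambda_1^\alpha(B)$ for every $\alpha<0$ and every bounded smooth simply connected domain $\Omega\subset\mathbb H^2$, where $B$ is a geodesic disk with $|\partial B|=|\partial\Omega|$?}
\medskip

One would guess yes. For $\alpha<0$ the boundary term is attractive, and the constant test function gives $\lambda_1^\alpha(\Omega)\le\alpha L/|\Omega|<0$ with $L=|\partial\Omega|$. By the isoperimetric inequality $L^2\ge4\pi|\Omega|+|\Omega|^2$, with equality only for disks, the disk $B_R$ of perimeter $L$ has the largest area and hence the largest value of $\alpha L/|\Omega|$. For the disk this bound is nearly attained: with $\ell=|\alpha|L/|B_R|=|\alpha|\coth\frac R2$, estimate \eqref{eq:disk} below gives $\lambda_1^\alpha(B_R)\ge-\ell(1+\ell)$. So a fixed domain $\Omega$ that is not a disk satisfies $\lambda_1^\alpha(\Omega)<\lambda_1^\alpha(B_R)$ as soon as $1+\ell<|B_R|/|\Omega|$, that is, for $|\alpha|$ small \emph{depending on $\Omega$}.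

There is also a warning sign. A natural attempt at a proof transplants the ground state of $B_R$ to $\Omega$ as a function of the distance to the boundary; it succeeds if the inner parallel curves of $\partial\Omega$ are no longer than those of $\partial B_R$. If $\kappa$ is the geodesic curvature of $\partial\Omega$, the parallel curve at small distance $x$ has length element $(\cosh x-\kappa\sinh x)\,d\sigma$, and for simply connected $\Omega$ the Gauss--Bonnet formula gives $\int_{\partial\Omega}\kappa\,d\sigma=2\pi+|\Omega|$. The length is therefore $L\cosh x-(2\pi+|\Omega|)\sinh x$, which is \emph{smallest} for the disk. In negative curvature the isoperimetric inequality thus also works against the disk, and the answer to the Question is in fact negative.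

\begin{theorem}\label{thm:main}
For every $\alpha\in(-\frac23,0)$ there is $R_\alpha$ such that for every $R\ge R_\alpha$ there are smooth domains $\Omega$, star-shaped about the center of $B_R$ (hence simply connected) and arbitrarily $C^\infty$-close to $B_R$, with
\[
|\partial\Omega|=|\partial B_R|\qquad\text{and}\qquad\lambda_1^\alpha(\Omega)>\lambda_1^\alpha(B_R).
\]
Such domains exist, explicitly, for $R=8$ and the number $\alpha\in(-0.5,-0.4996)$ for which $\lambda_1^\alpha(B_8)=-\frac34$.
\end{theorem}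

Throughout, $(r,\theta)$ are polar coordinates about the center of $B_R$; the metric is $dr^2+\sinh^2r\,d\theta^2$, so $dV=\sinh r\,dr\,d\theta$ and $\Delta=\partial_r^2+\coth r\,\partial_r+\sinh^{-2}r\,\partial_\theta^2$. We abbreviate
\[
S=\sinh R,\quad C=\cosh R,\quad s=\sinh r,\quad t=\tanh\tfrac r2,\quad a=|\alpha|,\quad\langle f\rangle=\int_0^{2\pi}f\,d\theta .
\]
The domains of Theorem~\ref{thm:main} are of the form $\{r<\rho(\theta)\}$, and $C^\infty$-close means that $\rho-R$ is small in $C^m$ for any prescribed $m$.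

The constant $\frac23$ is sharp for the local problem to second order. To say this precisely, fix $\alpha<0$ and $R>0$ and let $k=-\lambda_1^\alpha(B_R)>0$. For each $n\ge0$ the equation $\Delta v=kv$ has, up to a factor, one smooth solution of the form $\varphi_n(r)\cos n\theta$ on $\mathbb H^2$, and $\varphi_n>0$ for $r>0$ (Section~\ref{sec:radial}). Put $g=\varphi_0'/\varphi_0$ and $D_n=\varphi_n'/\varphi_n-g$, which is positive for $n\ge1$, and define, with $g$, $g'$, $D_n$ evaluated at $r=R$,
\begin{equation}\label{eq:tau}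
\tau_n=\frac12\,g'\Big(g-\frac{g'}{D_n}\Big)-\frac{n^2-1}{4S^2}\,\big(g+g'\tanh R\big),\qquad n\ge1 .
\end{equation}
We call $B_R$ \emph{stable} for $\alpha$ if $\tau_n<0$ for all $n\ge2$, and \emph{unstable} if $\tau_n>0$ for some $n\ge2$. An unstable disk is not a local maximizer of $\lambda_1^\alpha$ at fixed perimeter (Proposition~\ref{prop:unstable}). A stable disk is a strict local maximizer along every smooth perimeter-preserving family whose first-order part is not an infinitesimal translation (Proposition~\ref{prop:stable}).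

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(i)] If $\alpha\le-\frac23$, every disk is stable.
\item[(ii)] If $-\frac23<\alpha<0$, then $B_R$ is unstable for all large $R$.
\item[(iii)] As $\alpha\to0^-$ the threshold is $|\alpha|L\approx6\pi$: for $0<c<6\pi$ and $|\alpha|$ small (depending on $c$), all disks with perimeter $L\le c/|\alpha|$ are stable; for $c>6\pi$ and $|\alpha|$ small (depending on $c$), all disks with $L\ge c/|\alpha|$ are unstable.
\end{enumerate}
\end{theorem}

We make no claim about global maximality of disks for any $\alpha$; in particular we do not decide whether disks are global maximizers for $\alpha\le-\frac23$. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:barta}--\ref{sec:large}; Sections~\ref{sec:stable} and~\ref{sec:class} are needed only for Theorem~\ref{thm:class} and its meaning.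

\section{Lower bounds from positive solutions, and a model computation}\label{sec:barta}

To refute the inequality we need a \emph{lower} bound for $\lambda_1^\alpha(\Omega)$, which test functions do not give. A positive solution of $\Delta v=kv$ does: it turns the problem into a pointwise inequality on the boundary.

\begin{lemma}[Barta-type bound]\label{lem:barta}
Let $\Omega$ be a bounded smooth domain, $\alpha<0$, $k>0$, $\delta>0$. Let $v>0$ be smooth on $\overline\Omega$ with $\Delta v=kv$ in $\Omega$ and $\partial_\nu v/v\ge a+\delta$ on $\partial\Omega$. Then $\lambda_1^\alpha(\Omega)>-k$.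
\end{lemma}

\begin{proof}
For real $u\in C^\infty(\overline\Omega)$, expanding both sides gives Picone's identity
\[
0\le\Big|\nabla u-\frac uv\nabla v\Big|^2=|\nabla u|^2-\nabla v\cdot\nabla\Big(\frac{u^2}v\Big).
\]
Integrating and applying the divergence theorem to $\frac{u^2}v\nabla v$,
\[
\int_\Omega|\nabla u|^2\,dV\ge\int_{\partial\Omega}\frac{\partial_\nu v}v\,u^2\,d\sigma-\int_\Omega\frac{\Delta v}v\,u^2\,dV\ge(a+\delta)\int_{\partial\Omega}u^2\,d\sigma-k\int_\Omega u^2\,dV .
\]
The outer terms are continuous in $H^1(\Omega)$ by the trace theorem and $C^\infty(\overline\Omega)$ is dense, so the inequality between them holds for real $u\in H^1(\Omega)$. For the normalized ground state $u$ it reads $\lambda_1^\alpha(\Omega)\ge\delta\int_{\partial\Omega}u^2\,d\sigma-k$. If the boundary integral is positive we are done; if it vanishes, then $\lambda_1^\alpha(\Omega)=\int_\Omega|\nabla u|^2\,dV\ge0>-k$.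
\end{proof}

We apply the lemma with $k=-\lambda_1^\alpha(B_R)$ to domains near $B_R$. Call $(\Omega_\varepsilon)_{|\varepsilon|<\varepsilon_0}$ an \emph{admissible family} if $\Omega_\varepsilon=\{r<\rho_\varepsilon(\theta)\}$, where $\rho_\varepsilon(\theta)>0$ is smooth in $(\varepsilon,\theta)$ and $2\pi$-periodic in $\theta$, $\rho_0=R$, and $|\partial\Omega_\varepsilon|=2\pi S$ for all $\varepsilon$. Each $\Omega_\varepsilon$ is smooth and contains the geodesic segment from the center to each of its points, so it is simply connected; and $\Omega_\varepsilon\to B_R$ in $C^\infty$. On the curve $r=\rho(\theta)$, normalizing the gradient of $r-\rho(\theta)$ gives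
\begin{equation}\label{eq:normal}
\nu=\frac{\partial_r-\rho_\theta\sinh^{-2}\!\rho\;\partial_\theta}{\sqrt{1+\rho_\theta^2/\sinh^2\rho}},\qquad d\sigma=\sqrt{\sinh^2\rho+\rho_\theta^2}\;d\theta .
\end{equation}

\begin{lemma}\label{lem:family}
\begin{enumerate}
\item[(a)] For an admissible family with $\rho_\varepsilon=R+\varepsilon h+\varepsilon^2b+O(\varepsilon^3)$,
\begin{gather}
\langle h\rangle=0,\qquad C\langle b\rangle=-\frac S2\langle h^2\rangle-\frac1{2S}\langle h_\theta^2\rangle,\label{eq:constraint}\\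
|\Omega_\varepsilon|-|B_R|=-\frac{\varepsilon^2}{2C}\big(\langle h_\theta^2\rangle-\langle h^2\rangle\big)+O(\varepsilon^3).\label{eq:area}
\end{gather}
\item[(b)] For each $n\ge1$ there are constants $b_\varepsilon$, smooth in $\varepsilon$ near $0$, such that $\rho_\varepsilon=R+\varepsilon\cos n\theta+\varepsilon^2b_\varepsilon$ defines an admissible family. Moreover $b_0=-\frac1{4C}\big(S+\frac{n^2}S\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:normal} the perimeter is the integral over $\theta$ of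
\[
\sinh\rho+\frac{\rho_\theta^2}{2\sinh\rho}+O(\varepsilon^4)=S+\varepsilon Ch+\varepsilon^2\Big(Cb+\frac S2h^2+\frac{h_\theta^2}{2S}\Big)+O(\varepsilon^3),
\]
and the coefficients of $\varepsilon$ and $\varepsilon^2$ must integrate to zero; this is \eqref{eq:constraint}. The area is $\langle\cosh\rho-1\rangle=|B_R|+\varepsilon S\langle h\rangle+\varepsilon^2\big(S\langle b\rangle+\frac C2\langle h^2\rangle\big)+O(\varepsilon^3)$; insert \eqref{eq:constraint} and use $\frac C2-\frac{S^2}{2C}=\frac1{2C}$.

(b) Let $P(\varepsilon,b)$ be the perimeter of $\{r<R+\varepsilon\cos n\theta+\varepsilon^2b\}$ for a constant $b$. It is smooth for $\varepsilon$ near $0$, and the expansion above gives $P(0,b)=2\pi S$ and $\partial_\varepsilon P(0,b)=0$. By Taylor's formula $P-2\pi S=\varepsilon^2Q$ with $Q(\varepsilon,b)=\int_0^1(1-x)\,\partial_\varepsilon^2P(x\varepsilon,b)\,dx$ smooth, and $Q(0,b)=2\pi Cb+\frac\pi2\big(S+\frac{n^2}S\big)$. This vanishes at $b=b_0$, and $\partial_bQ(0,b_0)=2\pi C\ne0$, so the implicit function theorem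 gives smooth $b_\varepsilon$ with $Q(\varepsilon,b_\varepsilon)=0$.
\end{proof}

For the family in (b) the area deficit is $\pi\varepsilon^2\frac{n^2-1}{2C}$. It vanishes for $n=1$, as it must: the disk translated by $\varepsilon$ in the direction $\theta=0$ has boundary $\cosh R=\cosh\rho\cosh\varepsilon-\sinh\rho\sinh\varepsilon\cos\theta$, so $\rho=R+\varepsilon\cos\theta+O(\varepsilon^2)$. Thus $h\in\mathrm{span}\{\cos\theta,\sin\theta\}$ are the \emph{infinitesimal translations}. For fixed $n\ge2$ the deficit is exponentially small in $R$. This is the weakness of large disks.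

\subsection*{The mechanism for small $k$}
The following computation is a guide and is not used in the proofs. If $v>0$ and $\Delta v=kv$, then $\Delta\ln v=k-|\nabla\ln v|^2$, so
\begin{equation}\label{eq:flux}
\int_{\partial\Omega}\frac{\partial_\nu v}v\,d\sigma=k|\Omega|-\int_\Omega|\nabla\ln v|^2\,dV .
\end{equation}
On $B_R$, with $v$ the ground state, $\partial_\nu v/v\equiv a$. If on $\Omega_\varepsilon$ we can make $\partial_\nu v/v$ constant up to $O(\varepsilon^3)$, then, the perimeter being fixed, Lemma~\ref{lem:barta} applies when the right side of \eqref{eq:flux} exceeds its value for the disk at order $\varepsilon^2$. The area term favors the disk; the question is whether the gradient term can drop by more.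

For small $k$ write $\ln v\approx kU$ with $\Delta U=1$; the right side of \eqref{eq:flux} becomes $k|\Omega|-k^2E$ with $E=\int_\Omega|\nabla U|^2\,dV$, and everything is elementary. The radial solution is $\psi=2\ln\cosh\frac r2$, with $\psi'=t$ and $\psi''=t'=t/s$; indeed $(st)'=(\cosh r-1)'=s$. The functions $t^n\cos n\theta$ are harmonic, since $(t^n)'=nt^n/s$ and so $(s(t^n)')'=n^2t^n/s$. Let $t_R=\tanh\frac R2$, $F=(t/t_R)^n\cos n\theta$, and on the family of Lemma~\ref{lem:family}(b) try $U=\psi+\varepsilon\omega F+\varepsilon^2U_2$ with $U_2$ harmonic. On $\partial\Omega_\varepsilon$,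
\[
\partial_\nu U=t_R+\varepsilon\Big(\frac{t_R}S+\frac{\omega n}S\Big)\cos n\theta+O(\varepsilon^2),
\]
so we must take $\omega=-t_R/n$. The function $U_2$ serves to flatten the $\varepsilon^2$ term; it does not change $E$ at order $\varepsilon^2$, since $\int_{B_R}\nabla\psi\cdot\nabla U_2\,dV=\int_0^Rt\,\langle\partial_rU_2\rangle s\,dr=0$, a harmonic function having no flux through circles. Up to $O(\varepsilon^3)$ three terms change $E$.
\begin{itemize}
\item $\int_{\Omega_\varepsilon}t^2\,dV$ changes by $t_R^2(|\Omega_\varepsilon|-|B_R|)+\pi t_R^2\varepsilon^2$, because $(t^2-t_R^2)s=2t_R^2(r-R)+O((r-R)^2)$ integrates over the strip between $R$ and $\rho_\varepsilon$ to $t_R^2\langle(\rho_\varepsilon-R)^2\rangle$.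
\item $2\varepsilon\omega\int_{\Omega_\varepsilon}tF_r\,dV$ vanishes on $B_R$, and the strip contributes $2\varepsilon\omega\langle t_R\,n\cos n\theta\cdot\varepsilon\cos n\theta\rangle=-2\pi t_R^2\varepsilon^2$.
\item $\varepsilon^2\omega^2\int_{B_R}|\nabla F|^2\,dV=\varepsilon^2\omega^2S\langle FF_r\rangle|_{r=R}=\pi t_R^2\varepsilon^2/n$.
\end{itemize}
Altogether $k|\Omega|-k^2E$ changes by
\begin{equation}\label{eq:model}
\pi\varepsilon^2\Big[k^2t_R^2\,\frac{n-1}n-(k-k^2t_R^2)\,\frac{n^2-1}{2C}\Big].
\end{equation}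
For fixed $R$ and $k\to0$ the loss, of order $k$, beats the gain, of order $k^2$. But the loss carries the factor $1/C$ and the gain does not. For $R$ large and $k$ small, $t_R\approx1$, $C\approx S$ and $a\approx kt_R\approx k$, so the gain wins when $aS>\frac12n(n+1)$. The first mode to turn is $n=2$, at $aL=2\pi aS\approx6\pi$. What is heuristic here is the neglect of higher powers of $k$ while $R$ grows; Lemma~\ref{lem:yz} will show that this is harmless while $kR$ is small, a range that leaves ample room for $k\sinh R>3$.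

\section{Radial solutions and comparison}\label{sec:radial}

In this section $k>0$ is fixed and written as $k=p(p+1)$ with $p>0$; the number $p$ will be the exponential growth rate of the solutions. Separating variables in $\Delta v=kv$ leads, for $n\ge0$, to
\begin{equation}\label{eq:ode}
\varphi''+\coth r\,\varphi'=\Big(k+\frac{n^2}{s^2}\Big)\varphi .
\end{equation}
The point $r=0$ is regular singular with indices $\pm n$. The Frobenius method gives a unique solution $\varphi_n=r^n(1+\cdots)$ with a convergent power series near $0$; since \eqref{eq:ode} is invariant under $r\mapsto-r$, uniqueness makes this series even. The solution extends to $(0,\infty)$ because the equation is linear. In the normal coordinates $x+iy=re^{i\theta}$ we have $r^ne^{in\theta}=(x+iy)^n$ and $r^2=x^2+y^2$, so $\varphi_n\cos n\theta$ and $\varphi_n\sin n\theta$ are smooth solutions of $\Delta v=kv$ on $\mathbb H^2$. A second solution of \eqref{eq:ode} is $\varphi_n\int dr/(s\varphi_n^2)$, which is unbounded at $0$; so every solution bounded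 at $0$ is a multiple of $\varphi_n$. Finally $(s\varphi_n')'=(k+n^2/s^2)s\varphi_n$ and $s\varphi_n'\to0$ at $0$, so $\varphi_n'>0$ as long as $\varphi_n>0$; hence $\varphi_n$ is positive and increasing on $(0,\infty)$. This is where $k>0$, that is $\alpha<0$, is used.

Put $\varphi=\varphi_0$, $\gamma_n=\varphi_n'/\varphi_n$, $g=\gamma_0$, so $D_n=\gamma_n-g$. Then $\gamma_n>0$, $\gamma_n=n/r+O(r)$ at $0$, and \eqref{eq:ode} becomes the Riccati equation
\begin{equation}\label{eq:riccati}
\mathcal R_n[\gamma_n]=0,\qquad\mathcal R_n[f]:=f'+f^2+f\coth r-k-\frac{n^2}{s^2}.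
\end{equation}
Differentiating \eqref{eq:ode} for $n=0$ shows that $\varphi'$ solves \eqref{eq:ode} for $n=1$, so $\varphi'$ is a multiple of $\varphi_1$ and $D_1=\varphi''/\varphi'-\varphi'/\varphi=(\ln g)'$, that is,
\begin{equation}\label{eq:gprime}
g'=gD_1 .
\end{equation}

\subsection*{Disks} Let $\alpha<0$ and $k=-\lambda_1^\alpha(B_R)>0$. Rotations about the center commute with the operator and the ground state is simple and positive, so it is radial, hence a multiple of $\varphi$, and the boundary condition reads $g(R)=a$. Conversely, for any $k>0$ the function $\varphi$ is a positive eigenfunction on $B_R$ for $\alpha=-g(R)$; it is not orthogonal to the ground state, so it is the ground state and $\lambda_1^\alpha(B_R)=-k$.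

\subsection*{Comparison} The functions $\gamma_n$ are not elementary in general, and all we need about them comes from one observation on first-order inequalities with a singular coefficient.

\begin{lemma}\label{lem:ode}
Let $j\ge0$, let $\beta$ be continuous on $(0,\infty)$ with $\beta-j/r$ bounded near $0$, and let $m\in C^1(0,\infty)$ satisfy $r^jm(r)\to0$ as $r\to0$. If $m'+\beta m\ge0$ then $m\ge0$; if $m'+\beta m>0$ then $m>0$.
\end{lemma}

\begin{proof}
The integrating factor $\mu(r)=\exp\int_1^r\beta$ is at most a constant times $r^j$ near $0$, so $\mu m\to0$ there, and $(\mu m)'=\mu(m'+\beta m)$.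
\end{proof}

If $f-n/r$ is bounded near $0$, then $m=\gamma_n-f$ is bounded and satisfies $m'+(f+\gamma_n+\coth r)m=-\mathcal R_n[f]$, and Lemma~\ref{lem:ode} with $j=2n+1$ gives:
\begin{equation}\label{eq:compare}
\mathcal R_n[f]\le0\ \Rightarrow\ f\le\gamma_n,\qquad\mathcal R_n[f]\ge0\ \Rightarrow\ f\ge\gamma_n,
\end{equation}
with strict conclusion under strict hypothesis.

\begin{lemma}\label{lem:gamma}
On $(0,\infty)$:
\begin{enumerate}
\item[(a)] $p\tanh\frac r2\le g<p$;
\item[(b)] $\frac ns\le\gamma_n<p+\frac ns$ for $n\ge1$;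
\item[(c)] $\gamma_n>\gamma_l$ for $n>l\ge0$; in particular $D_n\ge D_1>0$ for $n\ge1$, and $g'>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $t'=\frac12(1-t^2)$ and $\coth r=\frac{1+t^2}{2t}$, we have $(pt)'+pt\coth r=p$, so $\mathcal R_0[pt]=-p^2(1-t^2)<0$. Also $\mathcal R_0[p]=p(\coth r-1)>0$.
(b) Since $(n/s)'+(n/s)\coth r=0$, we get $\mathcal R_n[n/s]=-k<0$ and $\mathcal R_n[p+n/s]=2pn/s+p(\coth r-1)>0$.
(c) By \eqref{eq:riccati}, $m=\gamma_n-\gamma_l$ satisfies $m'+(\gamma_n+\gamma_l+\coth r)m=(n^2-l^2)/s^2>0$, and $m=O(1/r)$; apply Lemma~\ref{lem:ode} with $j=n+l+1\ge2$. Then $g'>0$ by \eqref{eq:gprime}.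
\end{proof}

For the disk $B_R$ with parameter $\alpha$ and $-\lambda_1^\alpha(B_R)=p(p+1)$, part (a) at $r=R$ says
\begin{equation}\label{eq:disk}
a<p\le a\coth\tfrac R2 .
\end{equation}

The numbers $\tau_n$ depend on the small differences $\gamma_n-g$ and $\gamma_n-\gamma_1$, for which Lemma~\ref{lem:gamma} is too crude at large $r$. These differences obey linear equations with source terms of order $s^{-2}$, which suggests the rescaling
\[
y_n=s^2(\gamma_n-g)\quad(n\ge1),\qquad z_n=s^2(\gamma_n-\gamma_1)\quad(n\ge2),\qquad z_1=0 .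
\]
From the equation in the proof of (c) and $(s^2)'=2s^2\coth r$,
\begin{equation}\label{eq:yz}
y_n'=n^2-y_n(\gamma_n+g-\coth r),\qquad z_n'=n^2-1-z_n(\gamma_n+\gamma_1-\coth r).
\end{equation}
The functions $y_n$ ($n\ge1$) and $z_n$ ($n\ge2$) are positive and $O(r)$ at $0$.

\begin{lemma}\label{lem:yz}
On $(0,\infty)$, for $n\ge1$ in {\rm(a), (c)} and $n\ge2$ in {\rm(b), (d)}:
\begin{enumerate}
\item[(a)] $y_n\le n^2y_1$;
\item[(b)] $z_n\le\frac{n^2-1}{n^2}\,y_n$;
\item[(c)] $ns\,e^{-2pr}\le y_n\le ns$; in particular $D_1\le1/s$;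
\item[(d)] $(n-1)s\,e^{-2pr}\le z_n\le(n-1)s$.
\end{enumerate}
\end{lemma}

For $k=0$ one has $g=0$ and $\gamma_n=n/s$ (the harmonic functions of Section~\ref{sec:barta}), that is $y_n=ns$ and $z_n=(n-1)s$; so (c) and (d) are sharp when $pr$ is small. Parts (a) and (b) are sharp for large $r$ (Remark~\ref{rem:limit}).

\begin{proof}
All functions compared are $O(r)$ at $0$, and each coefficient $\beta$ below equals $j/r$ plus a bounded function with $j=n-1$ or $j=n$, so Lemma~\ref{lem:ode} applies to the differences. Write $\beta_y=\gamma_n+g-\coth r$ and $\beta_z=\gamma_n+\gamma_1-\coth r$. For an upper bound $y_n\le Y$ it suffices that $Y'+\beta_yY\ge n^2$, and for $z_n\le Z$ that $Z'+\beta_zZ\ge n^2-1$.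

(a) $Y=n^2y_1$ has $Y'+\beta_yY=n^2+Y(\gamma_n-\gamma_1)\ge n^2$.
(b) $Z=\frac{n^2-1}{n^2}y_n$ has $Z'+\beta_zZ=n^2-1+Z(\gamma_1-g)\ge n^2-1$.
Upper bounds in (c), (d): $Y=ns$ has $Y'+\beta_yY=ns(\gamma_n+g)\ge n^2$, and $Z=(n-1)s$ has $Z'+\beta_zZ=(n-1)s(\gamma_n+\gamma_1)\ge(n-1)(n+1)$, by Lemma~\ref{lem:gamma}(b).

Lower bounds: by Lemma~\ref{lem:gamma}, $\beta_y\le\bar\beta_y:=2p+\frac ns-\coth r$ and $\beta_z\le\bar\beta_z:=2p+\frac{n+1}s-\coth r$, so $y_n'+\bar\beta_yy_n\ge n^2$ and $z_n'+\bar\beta_zz_n\ge n^2-1$. A multiple $m$ of $se^{-2pr}$ has $m'=m(\coth r-2p)$. Hence $m=nse^{-2pr}$ satisfies $m'+\bar\beta_ym=n^2e^{-2pr}\le n^2$, and $m=(n-1)se^{-2pr}$ satisfies $m'+\bar\beta_zm=(n^2-1)e^{-2pr}\le n^2-1$.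
\end{proof}

\section{The instability criterion}\label{sec:criterion}

Fix $\alpha<0$ and $R>0$, and let $k=-\lambda_1^\alpha(B_R)$. In this section and in Section~\ref{sec:stable}, $g,g',g'',\gamma_n,D_n,D_n'$ without argument denote values at $r=R$; thus $g=a$. We put $\Phi=\varphi/\varphi(R)$ and $\Phi_n=\varphi_n/\varphi_n(R)$.

\begin{proposition}\label{prop:unstable}
If $\tau_n>0$ for some $n\ge2$, then the admissible family of Lemma~\ref{lem:family}{\rm(b)} satisfies $\lambda_1^\alpha(\Omega_\varepsilon)>\lambda_1^\alpha(B_R)$ for all small $\varepsilon\ne0$.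
\end{proposition}

\begin{proof}
Lemma~\ref{lem:barta} needs a lower bound for $\partial_\nu v/v$ at \emph{every} boundary point. With $v=\Phi$ this quotient is $g+\varepsilon g'\cos n\theta+O(\varepsilon^2)$, which dips below $a$. We therefore add global solutions of $\Delta v=kv$ to cancel the oscillating terms: the mode $n$ at order $\varepsilon$, and the mode $2n$, produced by $\cos^2n\theta$ and $\sin^2n\theta$, at order $\varepsilon^2$. The mean at order $\varepsilon^2$ cannot be canceled, since a multiple of $\Phi$ only rescales $v$; it will turn out to be $\tau_n$.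

\emph{The comparison function.} Let
\[
v_\varepsilon=\Phi+\varepsilon w\,\Phi_n\cos n\theta+\varepsilon^2w_2\,\Phi_{2n}\cos2n\theta
\]
with constants $w,w_2$ to be chosen. It is smooth on $\mathbb H^2$ and $\Delta v_\varepsilon=kv_\varepsilon$. On $B_{R+1}\supset\overline{\Omega_\varepsilon}$ we have $\Phi\ge\Phi(0)>0$ and the other terms are $O(\varepsilon)$ uniformly, so $v_\varepsilon>0$ there for small $\varepsilon$. By \eqref{eq:normal}, on $\partial\Omega_\varepsilon$,
\[
T_\varepsilon(\theta):=\frac{\partial_\nu v_\varepsilon}{v_\varepsilon}=\frac{\partial_r\ln v_\varepsilon-\rho_\theta\sinh^{-2}\!\rho\;\partial_\theta\ln v_\varepsilon}{\sqrt{1+\rho_\theta^2/\sinh^2\rho}},\qquad\rho=\rho_\varepsilon .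
\]
This is smooth in $(\varepsilon,\theta)$ and periodic in $\theta$, so its Taylor expansion in $\varepsilon$ is uniform in $\theta$.

\emph{Expansion.} Put $f=\Phi_n/\Phi$ and $\tilde f=\Phi_{2n}/\Phi$. Then $f(R)=\tilde f(R)=1$ and $f'(r)=f(r)D_n(r)$, so $f'(R)=D_n$, $f''(R)=D_n^2+D_n'$, $\tilde f'(R)=D_{2n}$. From $\ln(1+x)=x-\frac12x^2+O(x^3)$,
\[
\ln v_\varepsilon=\ln\Phi+\varepsilon wf\cos n\theta+\varepsilon^2\big[w_2\tilde f\cos2n\theta-\tfrac12w^2f^2\cos^2n\theta\big]+O(\varepsilon^3),
\]
together with derivatives. Differentiating in $r$ and inserting $r=R+\varepsilon\cos n\theta+\varepsilon^2b_0+O(\varepsilon^3)$,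
\begin{align*}
\partial_r\ln v_\varepsilon={}&g+\varepsilon(g'+wD_n)\cos n\theta\\
&+\varepsilon^2\big[g'b_0+A\cos^2n\theta+w_2D_{2n}\cos2n\theta\big]+O(\varepsilon^3),
\end{align*}
where $A=\frac12g''+w(D_n^2+D_n')-w^2D_n$. Since $\rho_\theta=-\varepsilon n\sin n\theta$ and $\partial_\theta\ln v_\varepsilon=-\varepsilon wn\sin n\theta+O(\varepsilon^2)$, the tangential term contributes $-\varepsilon^2w\,n^2S^{-2}\sin^2n\theta$ and the denominator contributes $-\frac12\varepsilon^2g\,n^2S^{-2}\sin^2n\theta$. Thus $T_\varepsilon=g+\varepsilon(g'+wD_n)\cos n\theta+\varepsilon^2q(\theta)+O(\varepsilon^3)$ with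
\[
q=g'b_0+A\cos^2n\theta-\frac{n^2}{S^2}\Big(w+\frac g2\Big)\sin^2n\theta+w_2D_{2n}\cos2n\theta .
\]
As $D_n,D_{2n}>0$ by Lemma~\ref{lem:gamma}(c), we can take $w=-g'/D_n$ and then choose $w_2$ so that the coefficient of $\cos2n\theta$ in $q$ vanishes. Now $T_\varepsilon=a+\varepsilon^2q_0+O(\varepsilon^3)$ with the constant
\[
q_0=g'b_0+\frac A2-\frac{n^2}{2S^2}\Big(w+\frac g2\Big).
\]

\emph{The constant $q_0$ equals $\tau_n$.} The Riccati equations \eqref{eq:riccati} eliminate the higher derivatives:
\begin{equation}\label{eq:gsecond}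
g''=-2gg'-\frac CSg'+\frac g{S^2},\qquad D_n'=\frac{n^2}{S^2}-D_n\Big(D_n+2g+\frac CS\Big).
\end{equation}
With $w=-g'/D_n$,
\begin{align*}
A&=-gg'-\frac C{2S}g'+\frac g{2S^2}-g'D_n-\frac{n^2g'}{S^2D_n}+g'\Big(D_n+2g+\frac CS\Big)-\frac{g'^2}{D_n}\\
&=g'\Big(g-\frac{g'}{D_n}\Big)+\frac C{2S}g'+\frac g{2S^2}-\frac{n^2g'}{S^2D_n},
\end{align*}
and $-\frac{n^2}{2S^2}\big(w+\frac g2\big)=\frac{n^2g'}{2S^2D_n}-\frac{n^2g}{4S^2}$. In $q_0$ the terms $\pm\frac{n^2g'}{2S^2D_n}$ cancel, and with the value of $b_0$ (the only place where the perimeter constraint enters)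
\[
q_0=\frac12g'\Big(g-\frac{g'}{D_n}\Big)-\frac{(n^2-1)g}{4S^2}+g'\,\frac{C^2-S^2-n^2}{4SC}.
\]
The last fraction is $-\frac{n^2-1}{4SC}=-\frac{n^2-1}{4S^2}\tanh R$, so $q_0=\tau_n$ by \eqref{eq:tau}.

\emph{Conclusion.} For small $\varepsilon\ne0$ we have $T_\varepsilon\ge a+\frac12\tau_n\varepsilon^2$ on $\partial\Omega_\varepsilon$, and Lemma~\ref{lem:barta} gives $\lambda_1^\alpha(\Omega_\varepsilon)>-k=\lambda_1^\alpha(B_R)$.
\end{proof}

\begin{remark}
By \eqref{eq:riccati}, $g+g'\tanh R=(k-g^2)\tanh R$, so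
\[
2\pi S\tau_n=\pi\Big[Sg'\Big(g-\frac{g'}{D_n}\Big)-(k-g^2)\frac{n^2-1}{2C}\Big].
\]
The negative term is $k-g^2$ times the area deficit, and substituting $g=kt_R$, $g'=kt_R/S$, $D_n=n/S$ turns the right side into the coefficient of $\varepsilon^2$ in \eqref{eq:model}.
\end{remark}

To decide the sign of $\tau_n$ we express it through $y_n$ and $z_n$. By \eqref{eq:gprime}, $g-g'/D_n=g(D_n-D_1)/D_n=g\,z_n/y_n$ and $S^2g'=gy_1$ at $r=R$. Hence $\tau_1=0$, in agreement with translation invariance, and $\tau_n$ has the sign of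
\begin{equation}\label{eq:Theta}
\Theta_n:=\frac{4S^2}{g(R)}\,\tau_n=2g(R)\,y_1(R)\frac{z_n(R)}{y_n(R)}-(n^2-1)\big(1+D_1(R)\tanh R\big).
\end{equation}

\section{Large disks: proof of Theorem~\ref{thm:main}}\label{sec:large}

\begin{remark}[Where $\frac23$ comes from]\label{rem:limit}
Fix $p>\frac12$ and let $R\to\infty$ with $\alpha=-g(R)$. By Lemma~\ref{lem:gamma}, $\gamma_n\to p$ for every $n\ge0$, so the coefficients in \eqref{eq:yz} tend to $2p-1>0$. A solution of $y'=N-\beta y$ with $\beta\to\beta_\infty>0$ tends to $N/\beta_\infty$ (apply l'H\^opital's rule to $y=(\mu y)/\mu$ with $\mu'=\beta\mu$). Thus $y_n\to\frac{n^2}{2p-1}$, $z_n\to\frac{n^2-1}{2p-1}$, and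
\[
\Theta_n\to(n^2-1)\Big(\frac{2p}{n^2(2p-1)}-1\Big).
\]
For $n=2$ the limit is positive exactly when $p<\frac23$, and $p\approx a$ for large disks by \eqref{eq:disk}.
\end{remark}

In the theorem $\alpha$ is fixed and $p$ varies with $R$, so we need a bound that is uniform in $p$. By Lemma~\ref{lem:yz}(a),(c), $y_1/y_2\ge\frac14$ and $D_1(R)\le1/S$, so \eqref{eq:Theta} gives $\Theta_2\ge\frac12g(R)z_2(R)-3(1+1/S)$. Therefore
\begin{equation}\label{eq:sufficient}
g(R)\,z_2(R)>6\Big(1+\frac1S\Big)\quad\Longrightarrow\quad\tau_2>0 .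
\end{equation}
It remains to bound $z_2$ from below. If $p\le\bar p$, then Lemma~\ref{lem:gamma}(b) and $\coth r\ge1$ give $\gamma_2+\gamma_1-\coth r\le2\bar p-1+\frac3s$, so $z_2'+\big(2\bar p-1+\frac3s\big)z_2\ge3$ by \eqref{eq:yz}. Since $(\ln t)'=1/s$, the integrating factor is $\mu=e^{(2\bar p-1)r}t^3$, and $\mu z_2\to0$ at $0$. Integrating $(\mu z_2)'\ge3\mu$ and using $\tanh\frac R2<1$,
\begin{equation}\label{eq:z2}
z_2(R)\ge3\int_0^R\frac{\mu(r)}{\mu(R)}\,dr\ge3\int_0^Re^{-(2\bar p-1)x}\tanh^3\frac{R-x}2\,dx\qquad(p\le\bar p).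
\end{equation}

\begin{proposition}\label{prop:large}
For every $\alpha\in(-\frac23,0)$ there is $R_\alpha$ with $\tau_2>0$ for all $R\ge R_\alpha$. Also $\tau_2>0$ for $R=8$ and the number $\alpha$ with $\lambda_1^\alpha(B_8)=-\frac34$, which lies in $(-0.5,-0.4996)$.
\end{proposition}

\begin{proof}
The condition $a<\frac23$ is equivalent to $a<\frac12+\frac a4$, so we can fix $\bar p$ with
\[
\max\big(a,\tfrac12\big)<\bar p<\tfrac12+\tfrac a4 .
\]
For each $R$ let $p(p+1)=-\lambda_1^\alpha(B_R)$, so $g(R)=a$. By \eqref{eq:disk} and $\bar p>a$, we have $p\le\bar p$ for large $R$, and \eqref{eq:z2} applies. Its integrand, extended by $0$ for $x>R$, increases with $R$ to $e^{-(2\bar p-1)x}$, so by monotone convergence the right side tends to $3/(2\bar p-1)$. Hence $\liminf_{R\to\infty}g(R)z_2(R)\ge3a/(2\bar p-1)>6$, because $2\bar p-1<a/2$. As $6(1+1/S)\to6$, \eqref{eq:sufficient} holds for all large $R$.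

For the explicit instance take $k=\frac34$, that is $p=\frac12$, and $R=8$. By the discussion of disks in Section~\ref{sec:radial}, $\alpha=-g(8)$ is the unique parameter with $\lambda_1^\alpha(B_8)=-\frac34$. Since $e^8>2.7^8>2800$, we have $\tanh4=1-2/(e^8+1)>0.9992$, and Lemma~\ref{lem:gamma}(a) gives $0.4996<\frac12\tanh4\le g(8)<\frac12$. With $\bar p=\frac12$ the exponential in \eqref{eq:z2} disappears, and $(\ln\cosh x-\frac12\tanh^2x)'=\tanh^3x$ gives
\[
z_2(8)\ge3\int_0^8\tanh^3\frac r2\,dr=6\ln\cosh4-3\tanh^24>6(4-\ln2)-3>16.8 .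
\]
So $g(8)z_2(8)>8.3>6.01>6(1+1/\sinh8)$, and \eqref{eq:sufficient} applies.
\end{proof}

Theorem~\ref{thm:main} follows from Propositions~\ref{prop:large} and~\ref{prop:unstable} with $n=2$, and Proposition~\ref{prop:large} contains Theorem~\ref{thm:class}(ii).

\section{Stable disks are local maximizers to second order}\label{sec:stable}

For an upper bound on $\lambda_1^\alpha(\Omega_\varepsilon)$ a test function suffices, but now the deformation is arbitrary and all Fourier modes enter. For an admissible family write $h=\sum_{n\ge1}h_n$ with $h_n\in\mathrm{span}\{\cos n\theta,\sin n\theta\}$; there is no constant term by \eqref{eq:constraint}.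

\begin{proposition}\label{prop:stable}
For every admissible family with $\rho_\varepsilon=R+\varepsilon h+\varepsilon^2b+O(\varepsilon^3)$,
\begin{equation}\label{eq:upper}
\lambda_1^\alpha(\Omega_\varepsilon)\le\lambda_1^\alpha(B_R)+\frac{2S}{\int_{B_R}\Phi^2\,dV}\,\varepsilon^2\sum_{n\ge2}\tau_n\langle h_n^2\rangle+O(\varepsilon^3).
\end{equation}
In particular, if $B_R$ is stable and $h\notin\mathrm{span}\{\cos\theta,\sin\theta\}$, then $\lambda_1^\alpha(\Omega_\varepsilon)<\lambda_1^\alpha(B_R)$ for all small $\varepsilon\neq0$.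
\end{proposition}

\begin{proof}
Let $J_\varepsilon(u)=\int_{\Omega_\varepsilon}(|\nabla u|^2+ku^2)\,dV-g\int_{\partial\Omega_\varepsilon}u^2\,d\sigma$; as $g=a$, we have $\lambda_1^\alpha(\Omega_\varepsilon)\le-k+J_\varepsilon(u)/\int_{\Omega_\varepsilon}u^2\,dV$ for real $u\neq0$. We take $u=\Phi+\varepsilon W$, where $W$ is smooth in a neighborhood of $\overline{B_R}$ and $\Delta W=kW$ in $B_R$. Integrating by parts with $\Delta\Phi=k\Phi$ on $\Omega_\varepsilon$, and using $J_\varepsilon(W)=J_0(W)+O(\varepsilon)$,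
\[
J_\varepsilon(u)=\int_{\partial\Omega_\varepsilon}(\Phi+2\varepsilon W)(\partial_\nu\Phi-g\Phi)\,d\sigma+\varepsilon^2S\langle W(W_r-gW)\rangle+O(\varepsilon^3),
\]
where $W$ and $W_r$ inside $\langle\cdot\rangle$ are taken at $r=R$. By \eqref{eq:normal}, $\partial_\nu\Phi\,d\sigma=\Phi'(\rho)\sinh\rho\,d\theta$, so
\[
(\partial_\nu\Phi-g\Phi)\,d\sigma=\Phi(\rho)\Big[\sinh\rho\,\big(g(\rho)-g(R)\big)-\frac{g(R)\rho_\theta^2}{2\sinh\rho}+O(\varepsilon^4)\Big]d\theta=\big(\varepsilon Sg'h+O(\varepsilon^2)\big)\,d\theta .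
\]
The term with $2\varepsilon W$ is thus $2\varepsilon^2Sg'\langle hW\rangle+O(\varepsilon^3)$. For the term with $\Phi$ let $H(r)=\Phi(r)^2\sinh r\,(g(r)-g(R))$. Then $H(R)=0$, $H'(R)=Sg'$, and by \eqref{eq:gsecond}
\[
\tfrac12H''(R)=(2gS+C)g'+\tfrac12Sg''=Sgg'+\tfrac C2g'+\tfrac g{2S}.
\]
Since $\langle h\rangle=0$, this term is $\varepsilon^2\big[Sg'\langle b\rangle+\frac12H''(R)\langle h^2\rangle-\frac g{2S}\langle h_\theta^2\rangle\big]+O(\varepsilon^3)$. Inserting \eqref{eq:constraint} and $\frac C2-\frac{S^2}{2C}=\frac1{2C}$, we find $J_\varepsilon(u)=\varepsilon^2I+O(\varepsilon^3)$ with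
\[
I=Sgg'\langle h^2\rangle-\Big(\frac{g'}{2C}+\frac g{2S}\Big)\big(\langle h_\theta^2\rangle-\langle h^2\rangle\big)+S\big[2g'\langle hW\rangle+\langle W(W_r-gW)\rangle\big].
\]

Now we choose $W$. If $W=\sum_nW_n$ on $\partial B_R$ is the Fourier decomposition, each Fourier coefficient of $W(r,\cdot)$ is a solution of \eqref{eq:ode} bounded at $0$, hence a multiple of $\varphi_n$; so $W_r-gW=\sum_nD_nW_n$ on $\partial B_R$, and the last bracket is $\sum_{n\ge1}\langle2g'h_nW_n+D_nW_n^2\rangle$. It is smallest for $W_n=-g'h_n/D_n$, the same choice as $w$ in Proposition~\ref{prop:unstable}, with value $-\sum_n(g'^2/D_n)\langle h_n^2\rangle$. This choice is legitimate: the coefficients of the smooth function $h$ decay rapidly and $1/D_n\le1/D_1$, so $-\sum_ng'h_n/D_n$ is smooth; the Dirichlet problem for $-\Delta+k$ with $k>0$ and smooth data has a solution smooth on $\overline{B_R}$; and such a function extends smoothly to a neighborhood. With $\langle h_\theta^2\rangle=\sum n^2\langle h_n^2\rangle$,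
\[
I=\sum_{n\ge1}\Big[Sg'\Big(g-\frac{g'}{D_n}\Big)-\frac{n^2-1}{2S}\big(g+g'\tanh R\big)\Big]\langle h_n^2\rangle=2S\sum_{n\ge1}\tau_n\langle h_n^2\rangle .
\]
Since $\tau_1=0$ and $\int_{\Omega_\varepsilon}u^2\,dV=\int_{B_R}\Phi^2\,dV+O(\varepsilon)$, \eqref{eq:upper} follows. If $B_R$ is stable and some $h_n$ with $n\ge2$ is nonzero, the sum is negative.
\end{proof}

If $h$ is an infinitesimal translation, the $\varepsilon^2$ term vanishes and no strict inequality can be asserted: translated disks have the same eigenvalue.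

\section{The signs of $\tau_n$: proof of Theorem~\ref{thm:class}}\label{sec:class}

Part (ii) is contained in Proposition~\ref{prop:large}.

\subsection*{Part (i)} For fixed $k=p(p+1)$ put
\[
G(r)=s^2g'(r)=g\,y_1=s^2\big(k-g^2-g\coth r\big),
\]
using \eqref{eq:gprime} and \eqref{eq:riccati}. By \eqref{eq:Theta}, Lemma~\ref{lem:yz}(b) and $D_1>0$, for $n\ge2$,
\[
\Theta_n<(n^2-1)\Big(\frac{2G(R)}{n^2}-1\Big)\le(n^2-1)\Big(\frac{G(R)}2-1\Big).
\]
If $a\ge\frac23$ then $p>\frac23$ by \eqref{eq:disk}, so part (i) follows from the next lemma.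

\begin{lemma}\label{lem:G}
If $p>\frac23$, then $G(r)<2$ for all $r>0$.
\end{lemma}

For $p=1$ this is visible: $\varphi=\cosh r$, $g=\tanh r$, $G=\tanh^2r$. In general the difficulty is that $G\to\frac p{2p-1}$ as $r\to\infty$ by Remark~\ref{rem:limit}, and this tends to $2$ as $p\to\frac23$; there is no room to spare. An upper bound for $G$ is a lower bound for $g$, which must be accurate to order $s^{-2}$. We use one barrier for small $r$, another for large $r$, and check that their ranges overlap.

\begin{proof}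
\emph{Step 1: $G\le p\xi(1+4p-p\xi)$, where $\xi=t^2$.} The barrier $pt$ of Lemma~\ref{lem:gamma}(a) differs from $p$ by a term of order $e^{-r}$, which is too much. We take $f=\frac12pt(3-t^2)$, for which $p-f=\frac12p(1-t)^2(2+t)$ has order $e^{-2r}$. With $\eta=1-t^2$,
\begin{gather*}
f'=\tfrac32p\eta\,t'=\tfrac34p\eta^2,\qquad f\coth r=\tfrac14p(2-\eta)(2+\eta)=p-\tfrac14p\eta^2,\\
f^2=\tfrac14p^2(1-\eta)(2+\eta)^2=p^2\big(1-\tfrac34\eta^2-\tfrac14\eta^3\big).
\end{gather*}
Hence $\mathcal R_0[f]=p\eta^2\big(\frac12-\frac34p-\frac14p\eta\big)\le0$, precisely because $p\ge\frac23$, and $0\le f\le g$ by \eqref{eq:compare}. As $x\mapsto x^2+x\coth r$ increases for $x\ge0$ and $s=2t/\eta$,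
\[
G\le s^2\big(k-f^2-f\coth r\big)=\frac{4t^2}{\eta^2}\cdot\frac{p\eta^2}4(1+3p+p\eta)=p\xi(1+4p-p\xi).
\]
At $\xi=1$ this bound is $p(1+3p)>2$, so it does not suffice for large $r$.

\emph{Step 2: if $G(r_0)<2$ and $28/\sinh^2r_0\le(3p-2)(3p+5)$, then $G<2$ on $[r_0,\infty)$.} Here the barrier is the curve $G=2$ itself. The displayed condition persists for $r\ge r_0$. Let $K=(2p+1)^2-7/s^2$. Since $9(2p+1)^2-49=4(3p-2)(3p+5)$, the condition is equivalent to $49(1+s^{-2})\le9K$, that is, to $K>0$ and $7\coth r\le3\sqrt K$. Put $f=\frac12(-\coth r+\sqrt K)$ on $[r_0,\infty)$. As $\coth^2r+4k-8/s^2=K$, it is the larger root of $f^2+f\coth r=k-2/s^2$, and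
\[
f'=\frac1{2s^2}\Big(1+\frac{7\coth r}{\sqrt K}\Big)\le\frac2{s^2}.
\]
Both $g$ and $f$ lie in $[-\frac12\coth r,\infty)$, where $x\mapsto x^2+x\coth r$ is strictly increasing, so $G<2$ is equivalent to $g>f$. Finally
\[
(g-f)'+(g+f+\coth r)(g-f)=\frac2{s^2}-f'\ge0,
\]
so $(g-f)\exp\int_{r_0}^r(g+f+\coth)$ is nondecreasing, and $g>f$ persists.

\emph{Step 3: the case $\frac23<p\le1$.} The bound of Step 1 increases in $\xi\in[0,1]$, its derivative being $p(1+4p-2p\xi)>0$. We need $\xi_0$ small enough for this bound to be below $2$ and close enough to $1$ for Step 2; $\xi_0=\frac3{12p-5}\in(0,1)$ does both. Multiplying by $(12p-5)^2$, the inequality $p\xi_0(1+4p-p\xi_0)<2$ becomes $3p(48p^2-11p-5)<2(12p-5)^2$, that is,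
\[
144p^3-321p^2+225p-50=(3p-2)(48p^2-75p+25)<0 .
\]
This holds since the convex quadratic factor equals $-\frac{11}3$ at $p=\frac23$ and $-2$ at $p=1$. So $G<2$ for $\xi\le\xi_0$. At $\xi=\xi_0$, from $s^2=4\xi/(1-\xi)^2$,
\[
\frac{28}{s^2}=\frac{7(1-\xi_0)^2}{\xi_0}=\frac{112(3p-2)^2}{3(12p-5)}\le(3p-2)(3p+5),
\]
because $3(12p-5)(3p+5)-112(3p-2)=108p^2-201p+149$ has negative discriminant $201^2-4\cdot108\cdot149=40401-64368$. Step 2 covers $\xi\ge\xi_0$.

\emph{Step 4: the case $p\ge1$.} If $s\le2/p$, then $G=gy_1<ps\le2$ by Lemmas~\ref{lem:gamma}(a) and~\ref{lem:yz}(c). At $s=2/p$ we have $28/s^2=7p^2\le9p^2+9p-10=(3p-2)(3p+5)$, since $2p^2+9p-10>0$ for $p\ge1$. Step 2 covers $s\ge2/p$.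
\end{proof}

\subsection*{Part (iii)} Let $L=2\pi S$, so $g(R)S=aL/2\pi$. Inserting Lemma~\ref{lem:yz}(c),(d) and $0<D_1(R)\le1/S$ into \eqref{eq:Theta} gives, for $n\ge2$,
\[
\Theta_n<\frac{n-1}n\big[2aSe^{2pR}-n(n+1)\big],\qquad\Theta_2\ge aSe^{-4pR}-3\Big(1+\frac1S\Big).
\]
Since $n(n+1)\ge6$,
\begin{equation}\label{eq:threshold}
aL<6\pi e^{-2pR}\ \Rightarrow\ \text{stable},\qquad aL>6\pi\Big(1+\frac1S\Big)e^{4pR}\ \Rightarrow\ \text{unstable}.
\end{equation}
For $c>0$ define $R_c$ by $\sinh R_c=c/(2\pi a)$, so that $L\le c/a$ means $R\le R_c$. As $a\to0$, $R_c\to\infty$ logarithmically, so $aR_c\to0$.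

Let $c<6\pi$ and $R\le R_c$. From \eqref{eq:disk} and $\coth x-1=2/(e^{2x}-1)\le1/x$ we get $pR\le aR\coth\frac R2\le a(R_c+2)$, which tends to $0$ as $a\to 0$ and does not depend on $R$. For small $a$ this gives $aL\le c<6\pi e^{-2pR}$, and all these disks are stable.

Let $c>6\pi$ and $R\ge R_c$. Now $pR$ is unbounded, but $\sinh R$ grows faster than $e^{4pR}$. Put $\bar p=a\coth(R_c/2)$; then $p\le\bar p$ by \eqref{eq:disk}, and $\bar p\to0$, $\bar pR_c\to0$ as $a\to0$. Once $4\bar p<1$, the function $R\mapsto\sinh R\,e^{-4\bar pR}$ is increasing, its logarithmic derivative being $\coth R-4\bar p>0$. So for all $R\ge R_c$,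
\[
\frac{aLe^{-4pR}}{1+1/S}\ge\frac{c\,e^{-4\bar pR_c}}{1+1/\sinh R_c}\ \longrightarrow\ c>6\pi\qquad(a\to0),
\]
and the lower bound does not depend on $R$. By \eqref{eq:threshold}, for small $a$ all these disks are unstable. This completes the proof of Theorem~\ref{thm:class}.

\begin{thebibliography}{1}
\bibitem{CKL} Antonio Celentano, David Krejcirik and Vladimir Lotoreichik, \emph{Optimisation of the lowest Robin eigenvalue in exterior domains of the hyperbolic plane}, arXiv:2601.10280 (2026).
\end{thebibliography}
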